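# Forbidden subgraphs with a non-complete block have no countable universal graph

## 1. Complete blocks as the dividing line: a guess and five tests

All graphs are finite or countable unless a cardinality is mentioned. Let $C$ be a finite connected graph with no isolated vertices. A graph is **$C$-free** if it has no subgraph isomorphic to $C$ (the subgraph need not be induced). A countable $C$-free graph $G$ is **weakly universal** if every countable $C$-free graph is isomorphic to a subgraph of $G$, and **strongly universal** if every countable $C$-free graph is isomorphic to an induced subgraph of $G$. Strong universality implies weak universality. An **embedding** is an injective edge-preserving map, so "weakly universal" means "everything embeds".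

For which $C$ does a universal graph exist? The answer turns on blocks. For edges $e,f$ of $C$ write $e\sim f$ if $e=f$ or $e,f$ lie on a common cycle, and let $\approx$ be the transitive closure of $\sim$. A **block** is the subgraph induced on the vertices lying on the edges of one $\approx$-class. For example, in a 4-cycle with a pendant edge, the blocks are the 4-cycle and the single edge.

The first guess comes from cliques. If two $K_k$-free graphs share a common induced subgraph and we glue them along it without adding edges, the result is again $K_k$-free, since a clique cannot have vertices strictly on both sides. For $C_4$ the gluing fails: glue a path $u,a,w$ to a path $u,b,w$ along the two vertices $u,w$, and a 4-cycle appears. So one guesses: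

> *A $C$-free universal graph exists if and only if all blocks of $C$ are complete.*

**Test 1: $C=K_k$.** For $k=2$ the infinite edgeless graph is strongly universal. For $k\ge3$ the gluing remark is the amalgamation property of the class of finite $K_k$-free graphs, which is also closed under induced subgraphs and disjoint unions. Fraïssé's theorem gives a countable $K_k$-free graph containing every countable $K_k$-free graph as an induced subgraph. The guess holds.

**Test 2: $C=K_{1,2}$.** Here $C$-free means maximum degree at most $1$. An infinite matching is strongly universal: to obtain isolated vertices, choose one endpoint from some of the edges. The blocks of $K_{1,2}$ are edges, and the guess holds.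

**Test 3: $C=K_{1,3}$.** Here $C$-free means maximum degree at most $2$, so the components are finite paths, rays, double rays and cycles. The disjoint union of infinitely many double rays and infinitely many copies of each cycle is strongly universal. The guess holds.

**Test 4: $C=K_{1,4}$.** All blocks are edges, hence complete, and $C$-free means maximum degree at most $3$. Let $\Gamma$ be a countable graph of this kind. A connected cubic subgraph of $\Gamma$ is a full component of $\Gamma$, because each of its vertices already has three neighbors inside it. So $\Gamma$ contains at most countably many connected cubic graphs up to isomorphism.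

But there are $2^{\aleph_0}$ countable connected cubic graphs. Let $A_0$ and $A_1$ be $K_4$ and $K_{3,3}$ with one edge subdivided, rooted at the subdividing vertex; the root has degree 2 and all other vertices have degree 3. For a $0$–$1$ sequence $\varepsilon$ take a ray $v_0v_1v_2\dots$, join $v_0$ to the roots of two copies of $A_0$, and for $i\ge1$ join $v_i$ to the root of a copy of $A_{\varepsilon(i)}$. The result $G$ is connected and cubic. The pair $(G,v_0)$ determines $\varepsilon(1),\varepsilon(2),\dots$: the vertex $v_{i+1}$ is the neighbor of $v_i$ in the unique infinite component of $G-\{v_0,\dots,v_i\}$, and the gadget at $v_i$ ($i\ge1$) is the finite component of $G-v_i$ not containing $v_0$. Since $G$ has only countably many vertices that could play the role of $v_0$, each isomorphism type arises from at most countably many sequences. So there are $2^{\aleph_0}$ types, and no countable $K_{1,4}$-free graph is weakly universal.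

Hence the "if" half of the guess is false. What remains is the "only if" half.

**Solidity Conjecture.** If there is a $C$-free universal graph (in either the weak or the strong sense), then the blocks of $C$ are complete.

This is stated in Gregory Cherlin and Saharon Shelah, "Universal graphs with a forbidden subtree", arXiv:math/0512218 (2005). We shall prove that it is true. The fifth test is the smallest non-complete block, $C=C_4$; it is done by hand next, and its proof is the model for the general one.

## 2. The four-cycle: a common neighbor is unique

A graph is $C_4$-free exactly when any two vertices have at most one common neighbor. So a vertex that is attached to two known vertices has no freedom. We build uncountably many $C_4$-free graphs in which everything is forced by a finite seed.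

**A generated graph.** Start with $200$ isolated vertices $1,\dots,200$. Suppose we have a $C_4$-free graph on $1,\dots,k$ ($k\ge200$) with maximum degree at most $9$ and $2(k-200)$ edges. The degree sum is at most $4k$, so at most $4k/9<k/2$ vertices have degree $\ge9$, and more than $k/2\ge100$ vertices have degree $\le8$. At most $1+9+9\cdot8=82$ vertices lie within distance $2$ of a given vertex. So there are two vertices of degree $\le 8$ at distance at least $3$. Join a new vertex $k+1$ to both. A cycle through $k+1$ has length at least $5$, so the graph stays $C_4$-free, and degrees stay at most $9$. In the limit we get a $C_4$-free graph $G$ on $\{1,2,\dots\}$, of maximum degree at most $9$, in which each vertex beyond $200$ has two earlier neighbors.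

**Binary choices.** Balls in $G$ are finite, so we can pick greedily distinct vertices $t_i,t_i',z_i^0,z_i^1$ ($i\in\mathbb N$), all pairwise at distance at least $4$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $G_\varepsilon$ be $G$ with the edges $t_iz_i^{\varepsilon(i)}$ and $t_i'z_i^{\varepsilon(i)}$ added for all $i$. The added edges form vertex-disjoint paths, so a cycle of $G_\varepsilon$ that uses an added edge also contains an arc of positive length in $G$ joining two distinct chosen vertices. That arc has length at least $4$, so the cycle has length at least $5$. Thus $G_\varepsilon$ is $C_4$-free.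

**Pigeonhole.** Suppose a countable $C_4$-free graph $\Gamma$ admits embeddings $f_\varepsilon:G_\varepsilon\to\Gamma$ for all $\varepsilon$. There are only countably many maps $\{1,\dots,200\}\to V(\Gamma)$, so some $\varepsilon\ne\varepsilon'$ have $f_\varepsilon=f_{\varepsilon'}$ on the seed. By induction they agree at every vertex $k$: the vertices $f_\varepsilon(k)$ and $f_{\varepsilon'}(k)$ are both common neighbors of the same two vertices. Take $i$ with $\varepsilon(i)\neq\varepsilon'(i)$. Then the images of $t_i$ and $t_i'$ have two common neighbors, the images of $z_i^0$ and $z_i^1$. This is a 4-cycle in $\Gamma$, a contradiction.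

The argument has two halves: new points are *determined* by old ones, and different choices *conflict*. For a general $C$ three things go wrong. The non-complete block may sit in the middle of $C$. It is not clear that the graphs we would build are $C$-free. And, most seriously, the determination can fail; Section 6 shows this in an example. Here is what survives.

## 3. The theorem: complete families and $\mathrm{cov}(\mathcal N)$

For a number $D$, call a family $\mathcal F$ of $C$-free graphs (of any cardinalities) **$D$-complete for $C$** if every countable $C$-free graph of maximum degree $\le D$ is isomorphic to a subgraph of some $\Gamma\in\mathcal F$. Put $\|\mathcal F\|=\sum_{\Gamma\in\mathcal F}|V(\Gamma)|$. For example, if $\Gamma$ is the graph of Test 3, then $\{\Gamma\}$ is $D$-complete for $K_{1,3}$ for every $D$, and $\|\{\Gamma\}\|=\aleph_0$.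

Let $\mathrm{cov}(\mathcal N)$ be the least number of (Lebesgue) null sets covering $[0,1]$. A countable union of null sets is null, so $\mathrm{cov}(\mathcal N)>\aleph_0$.

**Main Theorem.** Let $C$ be a finite connected graph with a non-complete block. There is $D=D(C)$ such that every $D$-complete family $\mathcal F$ for $C$ has $\|\mathcal F\|\ge\mathrm{cov}(\mathcal N)>\aleph_0$.

**Corollary (Solidity Conjecture).** If a countable $C$-free graph is weakly universal (in particular, if it is strongly universal), then all blocks of $C$ are complete.

*Proof of the Corollary.* If $\Gamma$ is weakly universal, then $\{\Gamma\}$ is $D$-complete for every $D$, and $\|\{\Gamma\}\|\le\aleph_0$. By the Main Theorem $C$ has no non-complete block. $\square$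

So there is not even a countable jointly universal family, even if only $C$-free graphs of degree $\le D(C)$ have to be embedded.

**Addendum.** If no non-complete block of $C$ becomes complete after deleting one vertex (e.g. if all non-complete blocks are cycles), then $\|\mathcal F\|\ge2^{\aleph_0}$ in the Main Theorem.

The example is right: a non-complete cycle has length at least $4$, and deleting a vertex leaves a path on at least three vertices. Test 4 shows that the converse of the Corollary fails.

**Facts about blocks.** We use the following textbook facts; $n=|V(C)|$ throughout.

1. A block is a single edge or is 2-connected. Two blocks share at most one vertex. Every 2-connected subgraph lies in one block. A vertex lies in two or more blocks exactly when it is a cutvertex.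
2. Any two edges of a 2-connected graph lie on a common cycle.
3. If $W$ is 2-connected or a single edge, then $W-x$ is connected for every vertex $x$ of $W$. So a subgraph $W$ of a graph $G$ cannot meet two components of $G-x$.
4. If $C$ has at least two blocks, a **leaf block** $L$ is a block with exactly one cutvertex, called $a_L$; at least two exist. If $u$ is a cutvertex and $K$ a component of $C-u$, then $K\cup\{u\}$ contains a leaf block $L$ with $L-a_L\subseteq K$. (Remove $u$ from the block tree; the part belonging to $K$ contains a leaf of the tree, a leaf block $L$. If $u\in L$ then $a_L=u$; otherwise $L\subseteq K$.)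
5. A non-complete block is 2-connected with at least $4$ vertices, since edges and triangles are complete.

We write vertex sets for the subgraphs induced on them when no confusion arises.

## 4. Pruning complete leaf blocks

Our construction will need a non-complete block at the end of $C$. If all leaf blocks are complete, we remove the smallest ones and show that the problem for the remaining graph is no harder. For example, if $C$ is $C_4$ with pendant edges at two opposite vertices, the leaf blocks are the two edges, and pruning leaves $C_4$.

**Lemma 1.** Suppose $C$ has a non-complete block and at least two blocks, and all leaf blocks of $C$ are complete. Let $s$ be the least order of a leaf block, $\mathcal L$ the set of leaf blocks of order $s$, and $C'=C-\bigcup_{L\in\mathcal L}(L-a_L)$. Then $C'$ is connected, its blocks are the blocks of $C$ not in $\mathcal L$, and it has a non-complete block. If $\mathcal F$ is $(D'+ns)$-complete for $C$, then there is a $D'$-complete family $\mathcal F'$ for $C'$ with $\|\mathcal F'\|\le\|\mathcal F\|$.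

**Step 1: the shape of $C'$.** A path between remaining vertices never needs to enter $L-a_L$, since it would have to enter and leave through $a_L$. So $C'$ is connected. A block outside $\mathcal L$ loses no vertex, because the vertices of $L-a_L$ lie in no block other than $L$. Every vertex of $C'$ lies in a block outside $\mathcal L$: otherwise the vertex equals $a_L$ for every block $L$ containing it, these blocks all lie in $\mathcal L$ and have no other cutvertex, so $C$ is their union and has only complete blocks, a contradiction. An edge of $C'$ lies in no member of $\mathcal L$, since it would need two vertices of $L$ outside $L-a_L$. So $C'$ is the union of the blocks of $C$ outside $\mathcal L$, and these are its blocks. The non-complete blocks of $C$ are not in $\mathcal L$ and survive.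

**Step 2: decorating a $C'$-free graph makes a $C$-free graph.** For a $C'$-free graph $G$ let $G^+$ arise by attaching to each vertex $v$ of $G$ exactly $n$ copies of $K_s$, sharing only $v$ with each other and with $G$. We claim that $G^+$ is $C$-free.

Let $f:C\to G^+$ be an embedding, and let $Q$ be an attached $K_s$ at $v$ with $f^{-1}(Q-v)\ne\emptyset$. Since $n>s$, $f(C)\not\subseteq Q$. As $C$ is connected and $v$ separates $Q-v$ from the rest, $v=f(u)$ for some $u$, and $f^{-1}(Q-v)$ is a non-empty union of components of $C-u$, but not all of $C-u$. So $u$ is a cutvertex. Let $K$ be one of these components. By fact 4, $K\cup\{u\}$ contains a leaf block $L$ with $L-a_L\subseteq K$. Now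
$$|L|\ \ge\ s\ =\ |Q|\ \ge\ |K\cup\{u\}|\ \ge\ |L|.$$
Hence $K\cup\{u\}=L\in\mathcal L$, and $u=a_L$ because $u\notin K$. So everything that $f$ sends outside $V(G)$ lies in sets $L-a_L$ with $L\in\mathcal L$. Thus $f$ maps $V(C')$ into $V(G)$, and $C'$ embeds in $G$, a contradiction. This is where the minimality of $s$ is used.

**Step 3: the family $\mathcal F'$.** For $\Gamma\in\mathcal F$ let $\Gamma'$ be the subgraph of $\Gamma$ induced on the vertices $v$ that lie in $n$ copies of $K_s$ pairwise sharing only $v$. Suppose $C'$ embeds in $\Gamma'$. Attach the missing members of $\mathcal L$ one by one. When attaching a $K_s$ at $v$, at most $n-1$ vertices other than $v$ are in use, and each lies in at most one of the $n$ copies of $K_s$ at $v$. So some copy is free. In the end $C\subseteq\Gamma$, a contradiction. So $\Gamma'$ is $C'$-free.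

Let $G$ be countable, $C'$-free, of degree $\le D'$. Then $G^+$ is countable, $C$-free, of degree $\le D'+ns$, so it embeds in some $\Gamma\in\mathcal F$. The image of each vertex of $G$ lies in $n$ suitable copies of $K_s$, so the image of $G$ lies in $\Gamma'$. Put $\mathcal F'=\{\Gamma':\Gamma\in\mathcal F\}$. $\square$

**Proposition 2.** The Main Theorem holds if $C$ is a single non-complete block, or has a non-complete leaf block.

*Main Theorem from Proposition 2.* Induct on $|V(C)|$. If Proposition 2 does not apply, then $C$ has at least two blocks and all its leaf blocks are complete, so Lemma 1 applies. The graph $C'$ is smaller and has a non-complete block. With $D(C)=D(C')+ns$, a $D(C)$-complete family $\mathcal F$ for $C$ gives a $D(C')$-complete family $\mathcal F'$ for $C'$, and $\|\mathcal F\|\ge\|\mathcal F'\|\ge\mathrm{cov}(\mathcal N)$. $\square$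

**Setting from now on.** $B$ is a non-complete block of $C$. Either $C=B$ and $c$ is any vertex of $B$, or $B$ is a leaf block with cutvertex $c$. Let $m=|V(B)|\ge4$ and $P=C-(V(B)\setminus\{c\})$. So $C=B\cup P$, $B\cap P=\{c\}$ and $|P|=n-m+1<n$. When $C=B$, $P$ is the single vertex $c$.

## 5. Cliques of size $m-1$ along a hypergraph, with a copy of $P$ at each point

What replaces the unique common neighbor? Since $B$ is not complete, $K_m$ minus an edge contains $B$. So if $\Gamma$ contains a clique on $m-1$ vertices and another vertex adjacent to $m-2$ of them, it contains $B$; if, moreover, the right vertex carries a disjoint copy of $P$, it contains $C$. We therefore build graphs out of $(m-1)$-cliques, with a copy of $P$ hanging at each vertex. The cliques must be arranged so that $C$ itself does not appear.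

A **hypergraph** has points and hyperedges (sets of points); it is $(m-1)$-uniform if all hyperedges have $m-1$ points. Its **incidence graph** $I(H)$ has the points and hyperedges as nodes, a point being joined to each hyperedge containing it. For example, the triples $\{1,2,3\},\{3,4,5\},\{5,6,1\}$ give a cycle of length $6$ in the incidence graph, through $1,3,5$. If each triple is made a triangle, there appears a new triangle $1,3,5$ that lies in no triple. Large girth excludes such accidents.

Let $H$ be an $(m-1)$-uniform hypergraph whose incidence graph has no cycle of length $\le 2n$. In particular two hyperedges share at most one point, as two common points would give a 4-cycle in $I(H)$. Let $\hat H$ be the graph on $V(H)$ in which each hyperedge is made a clique. Let $H^+$ arise from $\hat H$ by attaching to each $q\in V(H)$ a copy $P_q$ of $P$, with $q$ in the role of $c$; different copies are disjoint and $P_q\cap V(H)=\{q\}$. For example, if $C$ is two 4-cycles sharing a vertex, then $m=4$, $n=7$, and $H^+$ consists of triangles arranged with large girth, each vertex carrying its own 4-cycle.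

**Lemma 3.** A 2-connected subgraph of $\hat H$ with at most $n$ vertices lies in a single hyperedge, so it has at most $m-1$ vertices.

*Proof.* Each edge of $\hat H$ lies in exactly one hyperedge, and any two edges of the subgraph lie on a common cycle of length $\le n$. So it suffices to show that a cycle $v_1\dots v_\ell$ ($\ell\le n$) of $\hat H$ lies in one hyperedge. Let $e_i$ be the unique hyperedge containing $v_i,v_{i+1}$ (indices mod $\ell$). Let $J\subseteq I(H)$ consist of the nodes $v_i,e_i$ and the edges $v_ie_i$, $e_iv_{i+1}$. A cycle in $J$ uses at most $\ell$ points, so it has length $\le2\ell\le2n$; there is none. As $J$ is connected, it is a tree. If $e_{i-1}\ne e_i$, these are two neighbors of $v_i$ in the tree $J$, hence they lie in different components of $J-v_i$. But the walk $e_i,v_{i+1},e_{i+1},\dots,v_{i-1},e_{i-1}$ avoids $v_i$, a contradiction. So all $e_i$ coincide. $\square$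

**Lemma 4.** $H^+$ is $C$-free.

Lemma 3 keeps $B$ out of $\hat H$, and if $C=B$ this is the whole story. In general $B$ may hide in some $P_q$, because $P$ may contain copies of $B$ (as for two 4-cycles sharing a vertex). The plan is to follow such a copy: reading $P_q$ as $P\subseteq C$, a copy of $B$ in $P_q$ is another copy of $B$ in $C$, to which we apply the embedding again. It has to leave eventually, and distances show that it leaves exactly at $q$, into $\hat H$, where Lemma 3 forbids it.

**Step 1: splitting $C$ at a vertex $x$.** Suppose $f:C\to H^+$ is an embedding. Each $P_q-q$ is separated from the rest of $H^+$ by $q$, so by fact 3 the $f$-image of any block of $C$ lies in $\hat H$ or in some $P_q$. By Lemma 3, $f(B)\not\subseteq\hat H$, since $f(B)$ is 2-connected with $m\le n$ vertices. So $f(B)\subseteq P_q$ for some $q$, which we fix. Since $|P_q|<n$, $f(C)\not\subseteq P_q$; as $C$ is connected and $f$ also hits $P_q-q$, we have $q=f(x)$ for some $x\in V(C)$. Let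
$$X=f^{-1}(P_q)\supseteq V(B),\qquad Y=(V(C)\setminus X)\cup\{x\}.$$
Then $X\cap Y=\{x\}$, there are no edges between $X-x$ and $Y-x$, and both of these sets are non-empty. Write $d$ for the distance in $C$. Every path from $X$ to $Y$ passes through $x$, so
$$d(u,w)=d(u,x)+d(x,w)\qquad(u\in X,\ w\in Y).\tag{1}$$
A geodesic between points of $X$ stays in $X$, since otherwise it would pass through $x$ twice. Also, a 2-connected subgraph of $C$ lies in $X$ or in $Y$, by fact 3.

**Step 2: blocks at $x$ on the side $Y$ are small.** *A block $E$ of $C$ with $x\in E\subseteq Y$ has at most $m-1$ vertices.* Indeed $f(E)$ contains $q$, and its other vertices are outside $P_q$, so $f(E)\not\subseteq P_q$. As $q\notin P_{q'}$ for $q'\ne q$, also $f(E)\not\subseteq P_{q'}$. So $f(E)\subseteq\hat H$, and Lemma 3 applies; if $E$ is an edge, $2\le m-1$ anyway.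

**Step 3: the shift $g$.** Let $g:X\to V(C)$ be $f|_X$ followed by the isomorphism $P_q\to P$ taking $q$ to $c$. Then $g$ is injective and edge-preserving, $g(x)=c$, and $g(X)\subseteq P$, so $g(X)$ contains no vertex of $V(B)\setminus\{c\}$. Since geodesics between points of $X$ stay in $X$ and $g$ maps them to walks,
$$d(g(u),g(w))\le d(u,w)\qquad(u,w\in X).\tag{2}$$
Let $B_0=V(B)\subseteq X$ and $B_{j+1}=g(B_j)$ as long as $B_j\subseteq X$. Each $B_j$ is the vertex set of a copy of the 2-connected graph $B$, so $B_j\subseteq X$ or $B_j\subseteq Y$.

**Step 4: the copies leave $X$.** *Some $B_k\not\subseteq X$.* Otherwise take $y\in V(B)\setminus\{c\}$. All $g^j(y)$ are defined. By finiteness two of them coincide, and by injectivity $g^p(y)=y$ for some $p\ge1$. Then $y\in g(X)$, which was excluded. Take $k$ minimal. Then $k\ge1$, $B_0,\dots,B_{k-1}\subseteq X$ and $B_k\subseteq Y$.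

**Step 5: they leave exactly at $x$.** Put $c_0=x$ and $c_{j+1}=g(c_j)$ for $0\le j\le k$; so $c_1=c$. This is legitimate: $c_1=c\in B_0$, and inductively $c_{j+1}\in B_j$, so $c_0,\dots,c_k\in X$ and $c_{k+1}\in B_k\subseteq Y$. Let $\ell=d(x,c)$ and $t=d(x,c_{k+1})$. By (1), and then by (2) repeatedly,
$$t+d(x,c_k)=d(c_{k+1},c_k)\le d(c_k,c_{k-1})\le\dots\le d(c_1,c_0)=\ell.\tag{3}$$
Since $c_1=c\in X$, (1) and (2) also give
$$t+\ell=d(c_{k+1},c_1)=d(g(c_k),g(c_0))\le d(c_k,c_0)=d(x,c_k).\tag{4}$$
Adding (3) and (4) yields $2t\le0$. So $c_{k+1}=x$.

**Step 6: contradiction.** So $B_k\subseteq Y$ is a set of $m$ vertices containing $x$ and spanning a 2-connected subgraph. That subgraph lies in a block $E$ of $C$. The block $E$ is 2-connected and meets $Y-x$, so $E\subseteq Y$; moreover $x\in E$ and $|E|\ge m$. This contradicts Step 2. $\square$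

## 6. Rigidity up to $M$ candidates

Now we see what an embedding of $H^+$ into a $C$-free graph forces.

**Lemma 5.** Let $\Gamma$ be $C$-free, $f:H^+\to\Gamma$ an embedding, $e$ a hyperedge of $H$, and $S\subseteq f(e)$ with $|S|=m-2$. If $v\in V(\Gamma)$ is adjacent to all vertices of $S$, then $v\in\bigcup_{r\in e}f(P_r)$. This is a set of $M:=(m-1)|P|$ vertices.

*Proof.* Suppose not. Then $v\notin f(e)$. Write $f(e)=S\cup\{w\}$. Choose non-adjacent $u,u'\in B$ with $u\ne c$. Map $u\mapsto v$, $u'\mapsto w$, and the other $m-2$ vertices of $B$ bijectively onto $S$. Since $f(e)$ is a clique and $v$ is joined to all of $S$, the only pair of images that might be non-adjacent is $v,w$, and it corresponds to a non-edge of $B$. So this embeds $B$. As $u\neq c$, we have $c\mapsto f(r)$ for some $r\in e$. The set $f(P_r)$ carries a copy of $P$ rooted at $f(r)$. It meets $f(e)$ only in $f(r)$, and it does not contain $v$ by assumption. So $C\subseteq\Gamma$, a contradiction. The size of the union is $(m-1)|P|$ because the $P_r$ are disjoint. $\square$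

For $M=1$ the pigeonhole of Section 2 would work. Here is the point where it stops.

**Example: two candidates.** Let $B$ be $K_4$ minus the edge $cb$, and let $C$ be $B$ with a path $c,d_1,d_2$ attached at $c$. So $m=4$ and $P$ is a path on three vertices. Let $H$ have the single hyperedge $\{s,s',w\}$; then $H^+$ is a triangle with a path of length $2$ hanging at each vertex, say $w,w_1,w_2$ at $w$. Let $\Gamma$ be $H^+$ with the edges $w_2s$ and $w_2s'$ added. The only triangles of $\Gamma$ are $\{s,s',w\}$ and $\{s,s',w_2\}$, so the only copy of $B$ is on $\{s,s',w,w_2\}$, with non-adjacent vertices $w,w_2$. For $\Gamma$ to contain $C$, a path of length $2$ avoiding the rest of this copy would have to start at $w$ or at $w_2$. From either of them the only way out is to $w_1$, whose only neighbors are $w$ and $w_2$. So $\Gamma$ is $C$-free. Yet interchanging $w$ and $w_2$ is an automorphism of $\Gamma$. So the inclusion $H^+\to\Gamma$, composed with it, gives a second embedding, which agrees with the inclusion on $s,s'$ and differs at $w$.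

So Lemma 5 may leave several possibilities for each new point. With infinitely many new points, this argument leaves up to continuum many continuations of one seed map, and "two $\varepsilon$ with the same seed map agree everywhere" is lost.

The remedy is to make the choices outnumber the ambiguity. If $q$ new points are forced up to $M$ candidates each, there are at most $M^q$ continuations. If we then make a choice among the $q!$ permutations of $q$ items, and the choice can be read off from the continuation, only a proportion $M^q/q!$ of the choices is compatible with what came before. This tends to $0$ as $q\to\infty$, whatever $M$ is.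

Before building this, we note when uniqueness does hold; this is used only for the Addendum.

**Lemma 6.** If in Lemma 5 moreover $C=B$ or $B-c$ is not complete, then $v\in f(e)$, i.e. $v$ is the unique vertex of $f(e)\setminus S$.

*Proof.* Note that $v\notin S$. If $C=B$ then $P_r=\{r\}$, and Lemma 5 gives the claim. Suppose $B-c$ is not complete and $v\ne w$, where $f(e)=S\cup\{w\}$; so $v\notin f(e)$. Choose non-adjacent $u,u'\in B-c$. As $|S|\ge2$ and the sets $f(P_r)$ are disjoint, there is $f(r)\in S$ with $v\notin f(P_r)$. Map $u\mapsto v$, $u'\mapsto w$, $c\mapsto f(r)$, and the rest of $B$ onto $S\setminus\{f(r)\}$. As before this embeds $B$, and $f(P_r)$ meets $f(e)\cup\{v\}$ only in $f(r)$. So $C\subseteq\Gamma$, a contradiction. $\square$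

In the example, $B-c$ is a triangle, so Lemma 6 does not apply, as it should not.

## 7. A tree of hypergraphs branching over permutations

We build hypergraphs in stages. Stage $i$ adds $q_i$ new points, each completing $m-2$ old points to a hyperedge (forcing), and then adds $q_i$ hyperedges according to a permutation of $q_i$ items (choosing). Degrees stay bounded and the incidence girth stays large. Put
$$\Delta=4(m-1)+1,\qquad K=(\Delta m)^n,\qquad \eta=\frac1{2K(m-1)}.$$
Choose an integer $N_0\ge1/\eta$, and define $q_i=\lfloor\eta N_i\rfloor\ge1$ and $N_{i+1}=N_i+q_i$. Then $N_i\to\infty$, hence $q_i\to\infty$.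

For each $\sigma\in\prod_{l<i}\mathrm{Sym}(q_l)$ we define an $(m-1)$-uniform hypergraph $H_\sigma$ on $[N_i]=\{1,\dots,N_i\}$ with all degrees $\le\Delta$ (the degree of a point is the number of hyperedges containing it), at most $2(N_i-N_0)$ hyperedges, and no cycle of length $\le2n$ in the incidence graph. $H_\emptyset$, on $[N_0]$, has no hyperedges.

**Step 1: selecting points that are far apart.** Let an $(m-1)$-uniform hypergraph have $N$ points, at most $2N$ hyperedges and all degrees $\le\Delta$. Call a set of points *far apart* if all its members have degree $\le\Delta-1$ and their pairwise incidence distances (distances in the incidence graph) are $\ge2n$. *There is a far apart set with at least $N/(2K)$ points.*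

The degree sum is at most $2(m-1)N$, so fewer than $N/2$ points have degree exceeding $4(m-1)$, and at least $N/2$ points have degree $\le4(m-1)=\Delta-1$. Points have even distance from each other in the incidence graph, and from a point one reaches at most $\Delta(m-2)$ others at distance $2$. So the number of points at incidence distance $<2n$ from a given point is at most
$$\sum_{j<n}(\Delta(m-2))^j\le(1+\Delta(m-2))^{n-1}\le(\Delta m)^n=K.$$
Choose points of degree $\le\Delta-1$ greedily, each time discarding the at most $K$ points too close to the chosen one. This gives at least $N/(2K)$ points.

**Step 2: forcing.** Given $H_\sigma$, take pairwise disjoint $(m-2)$-sets $S_1,\dots,S_{q_i}$ inside one far apart set. This is possible since $q_i(m-2)\le\eta N_i(m-1)=N_i/(2K)$. Add the new points $y_j=N_i+j$ and the hyperedges $S_j\cup\{y_j\}$, $1\le j\le q_i$. Call the result $H'_\sigma$; it is on $[N_{i+1}]$.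

**Step 3: choosing.** In $H'_\sigma$ take pairwise disjoint $(m-2)$-sets $T_1,\dots,T_{q_i}$ and further distinct points $z_1,\dots,z_{q_i}$ outside them, all in one far apart set. This is possible since $q_i(m-1)\le N_i/(2K)\le N_{i+1}/(2K)$. For $\pi\in\mathrm{Sym}(q_i)$ let $H_{\sigma\pi}$ be $H'_\sigma$ with the hyperedges $T_j\cup\{z_{\pi(j)}\}$ added, $1\le j\le q_i$.

The sets $S_j,T_j$ and the points $z_j$ are chosen once for each $\sigma$. They depend on $\sigma$ and not on $\pi$ or on any later choice.

**Step 4: the properties persist.** In either step the added hyperedges are pairwise disjoint, and their old points had degree $\le\Delta-1$. So degrees stay $\le\Delta$; new points have degree $1$. A stage adds $q_i$ points and $2q_i$ hyperedges, so $H_{\sigma\pi}$ has at most $2(N_{i+1}-N_0)$ hyperedges, and $H'_\sigma$ also has at most $2N_{i+1}$. So Step 1 could be applied in both cases.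

For the girth, let $Z$ be a cycle in the new incidence graph using a hyperedge added in the step, and let $U$ be the far apart set used. New points have degree 1, so they are not on $Z$. Delete the new hyperedge nodes from $Z$. What remains are arcs in the old incidence graph whose ends are points of $U$. An arc cannot be a single point: its two neighbors on $Z$ would be two different new hyperedges sharing a point. So an arc joins two distinct points of $U$, has length $\ge2n$, and $Z$ is longer than $2n$. Cycles that use no added hyperedge were there before and are longer than $2n$.

**Step 5: the limit graphs.** Let $\Omega=\prod_i\mathrm{Sym}(q_i)$ with the product $\mu$ of the uniform measures. For $\sigma\in\prod_{l<i}\mathrm{Sym}(q_l)$ the *cylinder* of $\sigma$ is the set of all $\varepsilon\in\Omega$ with $\varepsilon|i=\sigma$; its measure is $1/Q_i$, where $Q_i=\prod_{l<i}q_l!$. For $\varepsilon\in\Omega$ let $H_\varepsilon=\bigcup_iH_{\varepsilon|i}$. This is a hypergraph on $\{1,2,\dots\}$ with all degrees $\le\Delta$ and no incidence cycle of length $\le2n$. By Lemma 4, $H_\varepsilon^+$ is $C$-free. It is countable, with maximum degree at most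
$$D:=\Delta(m-2)+n.$$

## 8. $M^q$ continuations against $q!$ choices

**Proof of Proposition 2.** Let $\mathcal F$ be $D$-complete for $C$. For each $\varepsilon\in\Omega$ fix $\Gamma_\varepsilon\in\mathcal F$ and an embedding $f_\varepsilon:H_\varepsilon^+\to\Gamma_\varepsilon$. For $\Gamma\in\mathcal F$ and a map $a:[N_0]\to V(\Gamma)$ let
$$\Omega_{\Gamma,a}=\{\varepsilon\in\Omega:\ \Gamma_\varepsilon=\Gamma,\ f_\varepsilon|_{[N_0]}=a\}.$$
These sets cover $\Omega$.

**Claim.** For every $i$, $\Omega_{\Gamma,a}$ is covered by at most $\prod_{l<i}M^{q_l}$ cylinders of measure $1/Q_i$. Hence $\mu(\Omega_{\Gamma,a})=0$.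

Let $\mathcal P_i=\{(\varepsilon|i,\ f_\varepsilon|_{[N_i]}):\varepsilon\in\Omega_{\Gamma,a}\}$. Then $|\mathcal P_0|\le1$. We show that
$$|\mathcal P_{i+1}|\le M^{q_i}\,|\mathcal P_i|.\tag{5}$$
Fix $(\sigma,h)\in\mathcal P_i$ and one $\varepsilon^*\in\Omega_{\Gamma,a}$ realizing it.

**Step 1: few continuations.** Let $\varepsilon\in\Omega_{\Gamma,a}$ also realize $(\sigma,h)$. For each $j$, $S_j\cup\{y_j\}$ is a hyperedge of both $H_\varepsilon$ and $H_{\varepsilon^*}$, since it depends only on $\sigma$. Hence $f_\varepsilon(y_j)$ is adjacent in $\Gamma$ to all of $f_\varepsilon(S_j)=h(S_j)=f_{\varepsilon^*}(S_j)$. Lemma 5, applied to $f_{\varepsilon^*}$, the hyperedge $S_j\cup\{y_j\}$ and $S=h(S_j)$, puts $f_\varepsilon(y_j)$ into a set of $M$ vertices that depends only on $\varepsilon^*$ and $j$. So there are at most $M^{q_i}$ possibilities for $h'=f_\varepsilon|_{[N_{i+1}]}$.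

**Step 2: a continuation determines the choice.** We show that $\sigma$ and $h'$ determine $\pi=\varepsilon(i)$. Suppose $\varepsilon,\varepsilon'\in\Omega_{\Gamma,a}$ extend $\sigma\pi$ and $\sigma\pi'$ respectively, with $\pi\ne\pi'$ and $f_\varepsilon|_{[N_{i+1}]}=h'=f_{\varepsilon'}|_{[N_{i+1}]}$. Choose $j$ with $\pi(j)\ne\pi'(j)$. Let $e=T_j\cup\{z_{\pi(j)}\}$, a hyperedge of $H_\varepsilon$, and $z=z_{\pi'(j)}$. Since $T_j\cup\{z\}$ is a hyperedge of $H_{\varepsilon'}$, the vertex $v=h'(z)=f_{\varepsilon'}(z)$ is adjacent in $\Gamma$ to all of $S=h'(T_j)=f_\varepsilon(T_j)\subseteq f_\varepsilon(e)$. Lemma 5, applied to $f_\varepsilon$ and $e$, gives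
$$f_\varepsilon(z)=v\in\bigcup_{r\in e}f_\varepsilon(P_r).$$
By injectivity $z\in\bigcup_{r\in e}P_r$. Since $z\in V(H_\varepsilon)$ and $P_r\cap V(H_\varepsilon)=\{r\}$, we get $z\in e$. But $z\notin T_j$ and $z\ne z_{\pi(j)}$, a contradiction.

The ambiguity of Lemma 5 does no harm here: $z$ is a point of the hypergraph, and the extra candidates lie in the parts $P_r-r$.

**Step 3: the measure.** By Steps 1 and 2 each $(\sigma,h)\in\mathcal P_i$ extends to at most $M^{q_i}$ members of $\mathcal P_{i+1}$. This is (5), and so $|\mathcal P_i|\le\prod_{l<i}M^{q_l}$. Thus $\Omega_{\Gamma,a}$ is covered by at most that many cylinders of measure $1/Q_i$, of total measure at most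
$$\prod_{l<i}\frac{M^{q_l}}{q_l!}.\tag{6}$$
Since $q_l\to\infty$ and $M^q/q!\to0$ as $q\to\infty$, the factors in (6) tend to $0$, so the product tends to $0$ as $i\to\infty$. This proves the Claim.

**Step 4: transfer to $[0,1]$.** We pass from $\Omega$ to $[0,1]$ to compare with $\mathrm{cov}(\mathcal N)$. Number the elements of $\mathrm{Sym}(q_l)$ by $0,1,\dots,q_l!-1$, write $|\pi|$ for the number of $\pi$, and let
$$\varphi(\varepsilon)=\sum_{l\ge0}\frac{|\varepsilon(l)|}{Q_{l+1}}.$$
For each $i$,
$$\sum_{l\ge i}\frac{q_l!-1}{Q_{l+1}}=\sum_{l\ge i}\Bigl(\frac1{Q_l}-\frac1{Q_{l+1}}\Bigr)=\frac1{Q_i},$$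
because $Q_l\to\infty$. So $\varphi$ maps $\Omega$ into $[0,1]$ and each cylinder of measure $1/Q_i$ into a closed interval of length $1/Q_i$. It is onto: for $x<1$ choose the digits greedily, so that the remainder after the digits $l<i$ is in $[0,1/Q_i)$; for $x=1$ take all digits maximal. So the sets $\varphi(\Omega_{\Gamma,a})$ cover $[0,1]$, and by the Claim each is covered by finitely many intervals of total length at most (6), for every $i$. So each is a null set, and the number of pairs $(\Gamma,a)$ is at least $\mathrm{cov}(\mathcal N)$.

**Step 5: counting pairs.** The number of pairs is $\sum_{\Gamma\in\mathcal F}|V(\Gamma)|^{N_0}$. If $\|\mathcal F\|\le\aleph_0$, this is countable, contradicting $\mathrm{cov}(\mathcal N)>\aleph_0$. So $\kappa=\|\mathcal F\|$ is uncountable. At most $\kappa$ members of $\mathcal F$ have vertices, and each contributes at most $\kappa^{N_0}=\kappa$ pairs, so there are at most $\kappa$ pairs. Hence $\|\mathcal F\|\ge\mathrm{cov}(\mathcal N)$. This proves Proposition 2, and with it the Main Theorem and the Solidity Conjecture. $\blacksquare$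

## 9. Continuum many when uniqueness holds

**Proof of the Addendum.** Suppose no non-complete block of $C$ becomes complete after deleting one vertex. Pruning by Lemma 1 creates no new blocks and does not increase $\|\mathcal F\|$. So we arrive at a graph as in Proposition 2 that still has this property; in particular $B-c$ is not complete, and Lemma 6 is available.

Use it in Step 1 of the Claim: $f_\varepsilon(y_j)$ is now the unique vertex of $f_{\varepsilon^*}(S_j\cup\{y_j\})\setminus h(S_j)$. So $h'$ is determined by $(\sigma,h)$, and by Step 2 so is $\varepsilon(i)$. Hence $|\mathcal P_{i+1}|\le|\mathcal P_i|\le1$ for all $i$, and $\Omega_{\Gamma,a}$ has at most one element. Since $|\Omega|=2^{\aleph_0}$, there are at least $2^{\aleph_0}$ pairs $(\Gamma,a)$. By the count in Step 5, $\|\mathcal F\|$ is uncountable and bounds the number of pairs, so $\|\mathcal F\|\ge2^{\aleph_0}$. In particular, a jointly universal family of countable graphs then has at least $2^{\aleph_0}$ members, because $\|\mathcal F\|\le|\mathcal F|\cdot\aleph_0$. $\square$
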